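\title{A quadratic extension of constants that raises the Pythagoras number of a rational function field}

\begin{abstract}
For a field $F$ let $p(F)$ be the least $n$ such that every sum of squares in $F$ is a sum of $n$ squares. We construct a field $K$ of characteristic $0$ and a real quadratic extension $L/K$ with $p(K(X))=3$ and $p(L(X))=4$. Hence the inequality $p(L(X))\le p(K(X))$ does not hold for all finite extensions $L/K$, which answers a question of Becher, Daans, Grimm, Manzano-Flores and Zaninelli. The inequality does hold when $p(K(X))$ is a power of $2$ and when $L$ is nonreal, so $3$ is the smallest value at which it can fail. The field $K$ is a union of function fields of varieties that parametrize representations of polynomials as sums of three squares, and it is controlled by embeddings into real closed fields and into iterated Laurent series fields.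
\end{abstract}

\section{The question and the results}\label{sec:intro}

For a field $F$ let $\sum F^2$ be the set of nonzero sums of squares in $F$. The \emph{Pythagoras number} $p(F)$ is the least $n\in\mathbb N$ such that every element of $\sum F^2$ is a sum of $n$ squares in $F$, and $p(F)=\infty$ if there is no such $n$. For example $p(\mathbb R)=p(\mathbb C)=1$, and $p(F)=1$ in characteristic $2$, where a sum of squares is a square. The field $F$ is \emph{real} if $-1\notin\sum F^2$, and \emph{nonreal} otherwise. We write $K(X)$ for the rational function field in one variable over $K$, and we study the following question, posed in \cite{BDGMZ}.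

\medskip
\noindent\textbf{Question.} \emph{Does $p(L(X))\le p(K(X))$ hold for every field $K$ and every finite field extension $L/K$?}
\medskip

Without the variable $X$ the inequality fails at once. A nonzero sum of squares in $\mathbb R(\!(t)\!)$ has the form $t^{2r}c\,(1+\cdots)$ with $c>0$, so it is a square and $p(\mathbb R(\!(t)\!))=1$. In the quadratic extension $\mathbb C(\!(t)\!)$ the nonsquare $t=\left(\frac{t+1}{2}\right)^2+\left(i\,\frac{t-1}{2}\right)^2$ is a sum of two squares, so $p(\mathbb C(\!(t)\!))=2$. With the variable the example disappears: the same identity writes every element of $\mathbb C(\!(t)\!)(X)$ as a sum of two squares, while $1+X^2$ is not a square in $\mathbb R(\!(t)\!)(X)$.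

There is a reason for this. A simple extension $L=K[X]/(\pi)$ is a residue field of $K(X)$, so $K(X)$ sees the finite extensions of $K$. If $\operatorname{char}K\ne2$, an element of $\sum L^2$ lifts to a sum of squares in $K[X]$; by Cassels' theorem (Theorem~\ref{thm:cassels}) the lift is a sum of $p(K(X))$ squares of polynomials, and reduction modulo $\pi$ gives
\begin{equation}\label{eq:residue}
p(L)\le p(K(X)).
\end{equation}
More evidence for a positive answer comes from the following known result, which is the starting point of the question: if $K$ carries a nontrivial henselian valuation whose residue field has characteristic different from $2$, then $p(L(X))\le p(K(X))$ for every finite extension $L/K$. Theorem~\ref{thm:positive} adds two further cases. The answer is nevertheless negative.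

\begin{theorem}\label{thm:main}
There exist a field $K$ of characteristic $0$ and $d\in K$ such that, for $L=K(\sqrt d)$, the field $L$ is real, $[L:K]=2$, $p(K(X))=3$ and $p(L(X))=4$. Moreover, $1+2d$ is a sum of $3$ but not of $2$ squares in $L$.
\end{theorem}

\begin{theorem}\label{thm:positive}
Let $L/K$ be a finite field extension.
\begin{enumerate}
\item[(1)] If $n\ge0$ and $p(K(X))\le2^n$, then $p(L(X))\le2^n$. Hence $p(L(X))\le p(K(X))$ whenever $p(K(X))$ is a power of $2$, and $p(L(X))\le2\,(p(K(X))-1)$ whenever $2\le p(K(X))<\infty$.
\item[(2)] If $L$ is nonreal, then $p(L(X))\le p(K(X))$.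
\end{enumerate}
\end{theorem}

Since $1$ and $2$ are powers of $2$, the smallest value of $p(K(X))$ for which the inequality can fail is $3$. It does fail there, and both bounds in (1), namely $2^2$ and $2(3-1)$, are attained.

\begin{corollary}\label{cor:laurent}
For $K$ as in Theorem~\ref{thm:main}, $p(K(\!(t)\!)(X))=4>3=p(K(X))$.
\end{corollary}

The failure can be located by comparing with \eqref{eq:residue}. For real $L$ with $p(L(X))$ finite one has $p(L)\le p(L(X))-1$ (Lemma~\ref{lem:X2c}). A positive answer would therefore improve \eqref{eq:residue} by one for real $L$. In Theorem~\ref{thm:main} we have $p(L)=3=p(K(X))$, so no such improvement exists.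

We prove Theorem~\ref{thm:positive} first (Section~\ref{sec:positive}), because it shows where a counterexample can live. Section~\ref{sec:idea} explains the construction and carries out one step of it by hand. Sections~\ref{sec:variety}--\ref{sec:kappa} supply its three ingredients, and Section~\ref{sec:proof} assembles them. The negative answer itself, $p(L(X))\ge4>3=p(K(X))$, does not depend on Theorem~\ref{thm:positive}.

\section{Sums of squares, polynomials and valuations}\label{sec:prelim}

In this section all fields have characteristic different from $2$. Quadratic forms are nondegenerate, $\langle c_1,\dots,c_n\rangle$ is the form $\sum c_ix_i^2$, and $n\langle1\rangle=x_1^2+\dots+x_n^2$. A form is \emph{isotropic} if it has a nontrivial zero, and \emph{anisotropic} otherwise. An isotropic form splits off a hyperbolic plane $xy$, so it is \emph{universal}: it represents every element. It follows that a form $q$ represents $g\ne0$ as soon as $q\perp\langle-g\rangle$ is isotropic: either $q$ is universal, or a nontrivial zero has nonzero last coordinate.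

A field is real if and only if $n\langle1\rangle$ is anisotropic over it for all $n$. A real field has characteristic $0$ and embeds into a real closed field. The \emph{level} $s(F)$ of a nonreal field $F$ is the least $s$ such that $-1$ is a sum of $s$ squares; $s(F)\le s$ if and only if $(s+1)\langle1\rangle$ is isotropic. In that case $(s+1)\langle1\rangle$ is universal over $F$ and over every extension of $F$. In particular every element of a nonreal field is a sum of squares.

\begin{theorem}[Cassels]\label{thm:cassels}
If $f\in F[X]$ is a sum of $n$ squares in $F(X)$, then it is a sum of $n$ squares in $F[X]$.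
\end{theorem}

Let $F$ be real and $f=\sum f_i^2\neq0$ with $f_i\in F[X]$ and $e=\max\deg f_i$. The coefficient of $X^{2e}$ in $f$ is a sum of squares that are not all zero, so it is nonzero. Thus $\deg f=2e$ is even, $\deg f_i\le\frac12\deg f$, and the leading coefficient of $f$ lies in $\sum F^2$. This also shows that $F(X)$ is real.

\begin{lemma}\label{lem:X2c}
Let $F$ be real and $c\in F$. If $X^2+c$ is a sum of $n$ squares in $F(X)$, then $c$ is a sum of $n-1$ squares in $F$.
\end{lemma}

\begin{proof}
By the above, $X^2+c=\sum_{i=1}^n(\alpha_iX+\beta_i)^2$ with $\alpha,\beta\in F^n$. Comparing coefficients gives $\alpha\cdot\alpha=1$, $\alpha\cdot\beta=0$, $\beta\cdot\beta=c$. By Witt's theorem an isometry $\sigma$ of $n\langle1\rangle$ maps $\alpha$ to the first unit vector $e_1$. Then $\sigma\beta\perp e_1$, so $c=\sigma\beta\cdot\sigma\beta$ is a sum of $n-1$ squares.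
\end{proof}

\begin{lemma}\label{lem:test}
Let $F$ be real and $N\ge1$. If every squarefree nonconstant $g\in F[X]\cap\sum F(X)^2$ is a sum of $N$ squares in $F(X)$, then $p(F(X))\le N$.
\end{lemma}

\begin{proof}
Every element of $F(X)^*$ is a square times a squarefree polynomial, so it suffices to treat squarefree polynomials in $\sum F(X)^2$. If such a polynomial is a constant $c$, then $X^2+c$ is squarefree, nonconstant and in $\sum F(X)^2$, so $c$ is a sum of $N-1$ squares by Lemma~\ref{lem:X2c}.
\end{proof}

A \emph{discrete valuation} on a field $E$ is a valuation $v$ with value group $\mathbb Z$. The next lemma is the source of every statement below of the form ``this element is not a sum of $n$ squares''.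

\begin{lemma}\label{lem:residue}
Let $v$ be a discrete valuation on $E$ with uniformizer $\pi$ and residue field $k$, and let $n\langle1\rangle$ be anisotropic over $k$. Then $n\langle1\rangle$ is anisotropic over $E$. Every nonzero sum $g$ of $n$ squares in $E$ has even value $2r$, and the residue of $\pi^{-2r}g$ is a nonzero sum of $n$ squares in $k$.
\end{lemma}

\begin{proof}
Let $h_1,\dots,h_n\in E$ be not all zero and $r=\min v(h_i)$. The residues of the $\pi^{-r}h_i$ are not all zero, so the sum of their squares is nonzero. Hence $\pi^{-2r}\sum h_i^2$ is a unit with that residue.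
\end{proof}

In particular, if $k$ is real, then $E$ is real and every element of $\sum E^2$ has even value. For the Laurent series field $E=D(\!(s)\!)$ the residue of $s^{-2r}g$ is the lowest coefficient of $g$. We record the facts on $D(\!(s)\!)$ that are used repeatedly.
\begin{enumerate}
\item[(L1)] If $n\langle1\rangle$ is anisotropic over $D$, it is anisotropic over $D(\!(s)\!)$, and an element of $D$ that is a sum of $n$ squares in $D(\!(s)\!)$ is a sum of $n$ squares in $D$.
\item[(L2)] If $\operatorname{char}D=0$, every element of $1+sD[[s]]$ is an $e$-th power for every $e\ge1$ (binomial series).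
\item[(L3)] If $D$ is real, then $D(\!(s)\!)$ is real and $p(D(\!(s)\!))\le p(D)$: an element of $\sum D(\!(s)\!)^2$ has the form $s^{2r}c\,(1+\cdots)$ with $c\in\sum D^2$, and $1+\cdots$ is a square by (L2).
\end{enumerate}

\begin{lemma}\label{lem:realclosed}
If $R$ is real closed, then $p(R(X))\le2$.
\end{lemma}

\begin{proof}
Let $g\in R[X]\cap\sum R(X)^2$ be squarefree and nonconstant. A linear factor $X-x$ would give $g$ the odd value $1$ at the $(X-x)$-adic valuation, whose residue field $R$ is real; this contradicts Lemma~\ref{lem:residue}. So $g=c\prod_j\left((X-\alpha_j)^2+\beta_j^2\right)$, where $c\in\sum R^2$ is a square. The identity $(x^2+y^2)(z^2+w^2)=(xz-yw)^2+(xw+yz)^2$ makes $g$ a sum of two squares. Now apply Lemma~\ref{lem:test}.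
\end{proof}

\section{Powers of two and nonreal extensions}\label{sec:positive}

We recall four standard facts on quadratic forms over a field $F$ of characteristic $\neq2$. Let $W(F)$ be the Witt ring; a form has class $0$ if and only if it is hyperbolic, and forms of the same dimension with the same class are isometric.
\begin{enumerate}
\item[(W1)] The form $2^n\langle1\rangle=\langle1,1\rangle^{\otimes n}$ is a Pfister form, and an isotropic Pfister form is hyperbolic. So if $n\ge1$ and $2^n\langle1\rangle$ is isotropic, it has a totally isotropic subspace of dimension $2^{n-1}$, which meets the subform $(2^{n-1}+1)\langle1\rangle$ nontrivially; hence $s(F)\le2^{n-1}$. This gives Pfister's theorem that the level is a power of $2$: if $2^r\le s(F)<2^{r+1}$, then $2^{r+1}\langle1\rangle$ is isotropic and $s(F)\le2^r$.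
\item[(W2)] If $\delta\in F$ is a nonsquare and an anisotropic form $q$ over $F$ becomes hyperbolic over $F(\sqrt\delta)$, then $q\cong\langle1,-\delta\rangle\otimes\psi$ for some form $\psi$ over $F$.
\item[(W3)] A discrete valuation on $F$ with uniformizer $\pi$ and residue field $k$ of characteristic $\ne2$ defines additive maps $\partial^1,\partial^2_\pi:W(F)\to W(k)$ such that, for units $u$, $\partial^1\langle u\rangle=\langle\bar u\rangle$, $\partial^1\langle u\pi\rangle=0$, $\partial^2_\pi\langle u\rangle=0$, $\partial^2_\pi\langle u\pi\rangle=\langle\bar u\rangle$.
\item[(W4)] (Milnor's exact sequence.) A class in $W(F(X))$ with $\partial^2_\pi=0$ for all monic irreducible $\pi\in F[X]$ comes from $W(F)$.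
\end{enumerate}

The proof of Theorem~\ref{thm:positive} turns the hypothesis on $K(X)$ into a bound on the levels of all finite extensions of $K$. Such a bound passes from $K$ to $L$ for free, and (W4) converts it back into a statement on $L(X)$.

\begin{lemma}\label{lem:level}
Let $\operatorname{char}K\ne2$, $n\ge1$ and $p(K(X))\le2^n$. Then every finite nonreal extension $K'/K$ has $s(K')\le2^{n-1}$, and $2^n\langle1\rangle$ is hyperbolic over $K'$.
\end{lemma}

\begin{proof}
By (W1) it suffices to show that $\varphi=2^n\langle1\rangle$ is isotropic over $K'$. If $K$ is nonreal, then $X$ is a sum of squares, hence of $2^n$ squares, in $K(X)$. Its $X$-adic value is odd, so $\varphi$ is isotropic over $K$ by Lemma~\ref{lem:residue}.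

Let $K$ be real. Then $\operatorname{char}K=0$ and $K'\cong K[X]/(\pi)$ with $\pi$ irreducible. As $K'$ is nonreal, there are $h_i\in K[X]$ with $\deg h_i<\deg\pi$ and $1+\sum h_i^2=\pi r$ for some $r\in K[X]$. Here $r\ne0$ because $K(X)$ is real, and $\deg r\le\deg\pi-2$, so $\pi\nmid r$. By Theorem~\ref{thm:cassels}, $\pi r=\sum_{i=1}^{2^n}f_i^2$ with $f_i\in K[X]$. Not all $f_i$ are divisible by $\pi$, since $\pi^2\nmid\pi r$. Reduction modulo $\pi$ gives a nontrivial zero of $\varphi$ over $K'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
In characteristic $2$ both Pythagoras numbers equal $1$. Let $\operatorname{char}K\ne2$. Then $1+X^2$ is squarefree, hence not a square, and $p(K(X))\ge2$.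

(1) By the last remark $n\ge1$. Put $\varphi=2^n\langle1\rangle$. If $L$ is nonreal, then $s(L)\le2^{n-1}$ by Lemma~\ref{lem:level}, so $(2^{n-1}+1)\langle1\rangle$ is universal over $L(X)$ and $p(L(X))\le2^{n-1}+1\le2^n$.

Let $L$ be real and let $g\in L[X]\cap\sum L(X)^2$ be squarefree, of degree $2m$ and with leading coefficient $c\in\sum L^2$. We show that $\varphi\otimes\langle1,-g\rangle=0$ in $W(L(X))$. This gives $g\varphi\cong\varphi$; since $g\varphi$ represents $g$, so does $\varphi$, and $g$ is a sum of $2^n$ squares.

Let $\pi\in L[X]$ be monic irreducible. If $\pi\nmid g$, all coefficients of $\varphi\otimes\langle1,-g\rangle$ are $\pi$-adic units and $\partial^2_\pi$ vanishes. If $g=\pi g_1$, then $\pi\nmid g_1$, and $\partial^2_\pi(\varphi\otimes\langle1,-g\rangle)$ is the class of $-\bar g_1\varphi$ over $L_\pi=L[X]/(\pi)$. The sum of squares $g$ has odd $\pi$-adic value, so $L_\pi$ is nonreal by Lemma~\ref{lem:residue}. It is finite over $K$, so $\varphi$ is hyperbolic over $L_\pi$ by Lemma~\ref{lem:level}, and the residue vanishes again. By (W4), $\varphi\otimes\langle1,-g\rangle$ is the image of some $\psi_0\in W(L)$.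

To compute $\psi_0$, apply $\partial^1$ for the valuation at infinity, with uniformizer $1/X$ and residue field $L$. This map is the identity on classes from $W(L)$, and $gX^{-2m}$ is a unit with residue $c$. Hence $\psi_0=\varphi\otimes\langle1,-c\rangle$. The element $-c$ is not a square in the real field $L$, and $L'=L(\sqrt{-c})$ is nonreal because $c+(\sqrt{-c})^2=0$. So $\varphi$ is anisotropic over $L$ and, by Lemma~\ref{lem:level}, hyperbolic over $L'$. By (W2), $\varphi\cong\langle1,c\rangle\otimes\psi$ over $L$. Since $c\langle1,c\rangle=\langle c,c^2\rangle\cong\langle1,c\rangle$, we get $c\varphi\cong\varphi$, that is, $\psi_0=0$. Thus $p(L(X))\le2^n$.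

If $2\le p=p(K(X))<\infty$ and $2^n$ is the least power of $2$ with $2^n\ge p$, then $2^{n-1}\le p-1$, so $p(L(X))\le2^n\le2(p-1)$.

(2) By (W1), $s(L)=2^r$ for some $r\geq 0$, so $p(L(X))\le2^r+1$. If $r=0$, this bound is $2\le p(K(X))$. If $r\ge1$, then $p(K(X))\le2^r$ would give $s(L)\le2^{r-1}$ by Lemma~\ref{lem:level}, which is false. So $p(K(X))\ge2^r+1\ge p(L(X))$.
\end{proof}

The power of $2$ enters through (W1): it is what makes $\varphi$ hyperbolic, and not merely isotropic, over the residue fields $L_\pi$. From $p(K(X))\le3$ the argument retains only $p(K(X))\le4$.

\section{Two witnesses, and the construction in degree two}\label{sec:idea}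

From now on all fields have characteristic $0$. By Theorem~\ref{thm:positive} the first possible failure has $p(K(X))=3$ and $L$ real. By Lemma~\ref{lem:X2c} it is enough to find $a\in L$ that is a sum of three but not of two squares, for then $X^2+a$ is a sum of four but not of three squares in $L(X)$. We start from
\[
K_0=\mathbb Q(d),\quad d\ \text{transcendental},\qquad a=1+2d=1^2+(\sqrt d)^2+(\sqrt d)^2,
\]
and enlarge $K_0$ step by step, each time adjoining a generic solution of an equation $A^2+B^2+C^2=g$, until every sum of squares in $K(X)$ is a sum of three squares. The difficulty is to show that two properties survive infinitely many steps: $K(\sqrt d)$ is real, and $a$ is not a sum of two squares in $K(\sqrt d)$.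

Both properties pass to subfields. So we look for large fields that contain $K_0$, have the property in question, and over which the equations are already solvable. For the first property a real closed field $R$ in which $d$ is positive will do. For the second we need a field $M$ with $p(M(X))\le3$ such that $a$ is not a sum of two squares in $M(\sqrt d)$. Each step will replace $M$ by a Laurent series field over $M$, and to keep the bound we shall need it for all finite extensions of $M$.

\begin{definition}\label{def:P}
For $N\ge3$ and a field $F$ of characteristic $0$, let $\mathcal P_N(F)$ be the property that $p(F'(X))\le N$ for every finite extension $F'/F$.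
\end{definition}

The property $\mathcal P_3(M)$ leaves little room. The field $M(\sqrt d)$ cannot be real, for otherwise $X^2+a$ would need four squares in $M(\sqrt d)(X)$. Its level is not $1$, for otherwise $2\langle1\rangle$ would be universal, and it is at most $2$ by Lemma~\ref{lem:level}. So $d$ must be positive in one witness and must produce a field of level exactly $2$ in the other. By Lemma~\ref{lem:residue}, an element is not a sum of two squares if it has odd value and $-1$ is not a square in the residue field. This suggests $M=\kappa(\!(t)\!)$ with $a=t$. Then $d=\frac{t-1}2$ has residue $-\frac12$, and the residue field of $M(\sqrt d)$ is $\kappa(\sqrt{-2})$, where $-1=1^2+(\sqrt{-2})^2$. For real $\kappa$ this field has level $2$ exactly when $2\notin\kappa^2$, so $\kappa$ cannot be real closed.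

\begin{definition}\label{def:witness}
Fix a real field $\kappa$ with $2\notin\kappa^2$ and put $M_r=\kappa(\!(t)\!)(\!(s_1)\!)\cdots(\!(s_r)\!)$ for $r\ge0$. A field extension $F$ of $K_0$ is \emph{witnessed} if there are an embedding $F\to M_r$, for some $r$, with $d\mapsto\frac{t-1}2$, and an embedding of $F$ into a real closed field $R$ in which $d$ becomes positive.
\end{definition}

The field $K_0$ is witnessed: $\frac{t-1}2\in M_0$ is transcendental over $\mathbb Q$, and $d$ may be sent to a positive transcendental real number.

\begin{lemma}\label{lem:witness}
Let $F$ be witnessed. Then $F$ is real, $2\notin F^2$, $d\notin F^2$, the field $F(\sqrt d)$ is real, and $a=1+2d$ is not a sum of two squares in $F(\sqrt d)$.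
\end{lemma}

\begin{proof}
Regard $F$ as a subfield of $M_r$. By (L3) the field $M_r$ is real, and by (L1) with $n=1$ the element $2$ is not a square in $M_r$. By (L2), $1-t=w^2$ with $w\in M_0$, so $d=-2\,(w/2)^2$. If $d$ were a square in $M_r$, then $-2=x^2$ and $-1=1+x^2$ in the real field $M_r$. So $d\notin F^2$ and $F(\sqrt d)=F[Y]/(Y^2-d)$. Since $d$ has a square root in $R$ and in $M_r(\sqrt{-2})$, the field $F(\sqrt d)$ embeds into both. The first embedding shows that it is real.

Put $\kappa'=\kappa(\sqrt{-2})$, a quadratic extension since $\kappa$ is real. For any field $D$ we have $D(\sqrt{-2})(\!(s)\!)=D(\!(s)\!)+\sqrt{-2}\,D(\!(s)\!)$, so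
\[
M_r(\sqrt{-2})=\kappa'(\!(t)\!)(\!(s_1)\!)\cdots(\!(s_r)\!).
\]
Suppose $-1=(x+y\sqrt{-2})^2=x^2-2y^2+2xy\sqrt{-2}$ with $x,y\in\kappa$. Then $xy=0$. If $y=0$, then $-1=x^2$, although $\kappa$ is real; if $x=0$, then $2=y^{-2}$, although $2\notin\kappa^2$. So $2\langle1\rangle$ is anisotropic over $\kappa'$, and by (L1) over each of the iterated Laurent series fields over $\kappa'$. If $a$ were a sum of two squares in $F(\sqrt d)$, then $t$ would be a sum of two squares in $M_r(\sqrt{-2})$. Applying (L1) to remove $s_r,\dots,s_1$ in turn, $t$ would be a sum of two squares in $\kappa'(\!(t)\!)$. This contradicts Lemma~\ref{lem:residue}, because $t$ has odd value.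
\end{proof}

The same descent in the real fields $M_r$ shows that $a$ is not a sum of any number of squares in a witnessed field $F$. So $X^2+a$ is not among the polynomials that the construction has to treat.

\begin{example}[one step in degree two]\label{ex:conic}
Assume $p(\kappa)\le2$, so that $p(M_r)\le2$ by (L3). Let $F$ be witnessed and $c\in\sum F^2$. By Lemma~\ref{lem:X2c}, $X^2+c$ is a sum of three squares in $F(X)$ if and only if the conic $x^2+y^2=c$ has a point over $F$. We force a point by passing to the function field $F_1=F(x)[y]/(y^2-c+x^2)$; this is a field because $c-x^2$ is squarefree of degree $2$. Let $D$ be one of the two witnesses $M_r$, $R$ of $F$. Since $p(D)\le2$, we have $c=u^2+w^2$ with $u,w\in D$ and $w\ne0$. The element $u+s\in D(\!(s)\!)$ is transcendental over $D$, and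
\[
c-(u+s)^2=w^2\left(1-\frac{2us+s^2}{w^2}\right)
\]
is a square in $D(\!(s)\!)$ by (L2). So $x\mapsto u+s$ extends to an $F$-embedding $F_1\to D(\!(s)\!)$. For $D=M_r$ the target is $M_{r+1}$. For $D=R$ the target is real, so it lies in a real closed field, in which $d$ is still a nonzero square. Hence $F_1$ is witnessed: $X^2+c$ has become a sum of three squares, and all conclusions of Lemma~\ref{lem:witness} persist.
\end{example}

To treat polynomials of any degree we need three things. The conic must be replaced by a variety whose function field embeds into Laurent series fields over \emph{both} witnesses (Section~\ref{sec:variety}). The bound $p(M_r(X))\le3$ must hold for all $r$ (Section~\ref{sec:laurent}). And a real field $\kappa$ with $2\notin\kappa^2$ and $\mathcal P_3(\kappa)$ must exist (Section~\ref{sec:kappa}).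

\section{The variety of representations by three squares}\label{sec:variety}

Let $W$ be an affine scheme of finite type over $F$ with coordinate ring $F[W]$. It is \emph{geometrically integral} if $F[W]\otimes_F\overline F$ is a domain. Then $F[W]\otimes_FD$ is a domain for every field extension $D/F$, the set $W(\overline F)$ is nonempty, and $F$ is algebraically closed in the function field $F(W)$. The coordinate functions define a point of $W$ over $F(W)$, the generic point. The following lemma is the general form of the substitution $x\mapsto u+s$.

\begin{lemma}\label{lem:embed}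
Let $W$ be a smooth geometrically integral affine $F$-scheme of finite type and of dimension $n$, and let $D/F$ be a field extension with $W(D)\ne\emptyset$. Then $F(W)$ embeds over $F$ into $D(\!(s_1)\!)\cdots(\!(s_n)\!)$.
\end{lemma}

\begin{proof}
The ring $F[W]$ embeds into the domain $F[W]\otimes_FD$, and this embeds into its localization $\mathcal O$ at a $D$-point. By smoothness $\mathcal O$ is a regular local ring of dimension $n$ that contains its residue field $D$, so its completion is $D[[s_1,\dots,s_n]]$. A noetherian local ring embeds into its completion, and $D[[s_1,\dots,s_n]]=D[[s_1]]\cdots[[s_n]]$ is a subring of the field $D(\!(s_1)\!)\cdots(\!(s_n)\!)$. Pass to fraction fields.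
\end{proof}

Let $g\in F[X]$ be squarefree of degree $2m$, $m\ge1$. Let $V_g\subset\mathbb A_F^{3(m+1)}$ be the affine scheme of triples $(A,B,C)$ of polynomials of degree $\le m$ with
\[
A^2+B^2+C^2=g .
\]
The coordinates are the coefficients of $A,B,C$, and there are $2m+1$ equations, one for each power of $X$. In characteristic $0$ a squarefree polynomial stays squarefree over every field extension, so the formation of $V_g$ commutes with extension of $F$.

\begin{lemma}\label{lem:points}
Let $D/F$ be a field extension with $D$ real, $p(D(X))\le3$ and $g\in\sum D(X)^2$. Then $V_g(D)\neq\emptyset$. This applies to every real closed field $D$ over $F$ with $g\in\sum D(X)^2$.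
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:cassels}, $g=A^2+B^2+C^2$ in $D[X]$, and the degrees are $\le m$ because $D$ is real. The last sentence follows from Lemma~\ref{lem:realclosed}.
\end{proof}

\begin{proposition}\label{prop:Vg}
The scheme $V_g$ is smooth over $F$ and geometrically integral.
\end{proposition}

\begin{proof}
Let $k=\overline F$, and let $P_e$ be the space of polynomials of degree $\le e$ in $k[X]$.

\emph{Smoothness.} By the Jacobian criterion it suffices to show that at every $(A,B,C)\in V_g(k)$ the differential
\[
P_m^3\to P_{2m},\qquad(A_1,B_1,C_1)\mapsto2(AA_1+BB_1+CC_1),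
\]
is surjective. Its image contains $T\cdot P_m$ for every $k$-linear combination $T$ of $A,B,C$. One of $A,B,C$, call it $S$, has degree $m$, because $\deg g=2m$. The polynomials $A,B,C$ have no common root, since it would be a double root of $g$. So for each root $x$ of $S$ the coefficient vectors of the combinations vanishing at $x$ form a hyperplane in $k^3$, and some combination $T$ vanishes at no root of $S$. Given $h\in P_{2m}$, choose $b\in P_{m-1}$ with $Tb\equiv h\bmod S$, which is possible as $T$ is invertible modulo $S$. Then $h-Tb\in P_{2m}$ is divisible by $S$ with quotient in $P_m$. So $h\in S\cdot P_m+T\cdot P_m$.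

A smooth scheme is reduced, so it remains to show that $V_g(k)$ is nonempty and irreducible. Put $U=B+iC$ and $V=B-iC$ with $i^2=-1$. In these coordinates $V_g(k)=\{(A,U,V)\in P_m^3: A^2+UV=g\}$. The equation says that $A$ is a square root of $g$ modulo $U$. When $U$ has $m$ distinct roots, this describes $A$ by $m$ points on the curve $y^2=g(x)$. So let $V^\circ$ be the set of points for which $U$ has degree $m$, is squarefree and is coprime to $g$. We show that $V^\circ$ is irreducible and dense.

\emph{$V^\circ$ is nonempty and irreducible.} Since $g$ is not a square in $k(X)$, the curve $\mathcal C=\{(x,y)\in k^2: y^2=g(x),\ y\ne0\}$ is irreducible. Let $Z\subset\mathcal C^m\times k^*\times k$ be the nonempty open subset of points $((x_j,y_j)_j,c,\lambda)$ with $x_1,\dots,x_m$ distinct; it is irreducible. To such a point attach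
\[
U=c\prod_j(X-x_j),\qquad A_0=\sum_jy_j\prod_{l\ne j}\frac{X-x_l}{x_j-x_l},\qquad A=A_0+\lambda U,\qquad V=\frac{g-A^2}U .
\]
Here $A(x_j)=y_j$, so $g-A^2\in P_{2m}$ vanishes at the distinct roots of $U$, and $V\in P_m$. Also $g(x_j)=y_j^2\ne0$, so $(A,U,V)\in V^\circ$. The coefficients of $U$ and $A$ are regular functions on $Z$, and so are those of $V$, since division by $U$ only requires inverting $c$. The resulting morphism $Z\to V_g(k)$ has image $V^\circ$: given $(A,U,V)\in V^\circ$, let $x_j$ be the roots of $U$, $c$ its leading coefficient and $y_j=A(x_j)$. Then $y_j^2=g(x_j)\ne0$, and $A-A_0\in P_m$ vanishes at all $x_j$, so $A-A_0=\lambda U$ with $\lambda\in k$.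

\emph{$V^\circ$ is dense.} We move an arbitrary point into $V^\circ$ along a rational curve. The equation says that the matrix $\begin{pmatrix}A&U\\V&-A\end{pmatrix}$ has square $g\cdot I$, and conjugation by $\begin{pmatrix}1&\rho\\0&1\end{pmatrix}$ gives the map
\[
\gamma:k\to V_g(k),\qquad\rho\mapsto(A+\rho V,\ \Phi_\rho,\ V),\qquad\Phi_\rho=U-2\rho A-\rho^2V;
\]
indeed $(A+\rho V)^2+\Phi_\rho V=A^2+UV$. We claim that $\gamma(\rho)\in V^\circ$ for all but finitely many $\rho$. Then the closed set $\gamma^{-1}(\overline{V^\circ})$ is infinite, hence equal to $k$, and $(A,U,V)=\gamma(0)\in\overline{V^\circ}$. To prove the claim, regard $\rho$ as an indeterminate and $\Phi\in k[\rho][X]$.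
\begin{itemize}
\item \emph{Degree.} The coefficients $\alpha,u,\nu$ of $X^m$ in $A,U,V$ satisfy $\alpha^2+u\nu\ne0$, as this is the leading coefficient of $g$. So the coefficient $u-2\alpha\rho-\nu\rho^2$ of $X^m$ in $\Phi$ is a nonzero polynomial in $\rho$.
\item \emph{Coprimality.} At a root $x$ of $g$ the values $A(x),U(x),V(x)$ are not all zero, since otherwise $x$ would be a double root of $A^2+UV$. So $\Phi(x)$ is a nonzero polynomial in $\rho$, for each of the finitely many $x$.
\item \emph{Simple roots.} Suppose $\Phi$ is not squarefree in $k(\rho)[X]$. By Gauss' lemma $\Phi=H^2G$ with $G,H\in k[\rho][X]$ and $\deg_XH>0$. Since $\deg_\rho\Phi\le2$, we have $\deg_\rho H\le1$. If $\deg_\rho H=0$, then $H\in k[X]$ divides $U,A,V$, so $H^2\mid g$, which is impossible. If $H=H_0+H_1\rho$ with $H_1\neq0$, then $G\in k[X]$, and $U=GH_0^2$, $A=-GH_0H_1$, $V=-GH_1^2$ give $g=A^2+UV=0$, which is impossible too. So $\Phi$ and $\partial\Phi/\partial X$ are coprime in $k(\rho)[X]$, and clearing denominators in a B\'ezout relation gives $\Psi_1\Phi+\Psi_2\,\partial\Phi/\partial X=\delta$ with $\Psi_1,\Psi_2\in k[\rho][X]$ and $0\ne\delta\in k[\rho]$. At every $\rho\in k$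 with $\delta(\rho)\ne0$ the polynomial $\Phi_\rho$ is squarefree.
\end{itemize}
Thus $V_g(k)=\overline{V^\circ}$ is nonempty and irreducible.
\end{proof}

\begin{remark}\label{rem:two}
For $g=X^2$, which is not squarefree, the differential at $(X,0,0)$ has image $X\cdot P_1\ne P_2$. The number three matters as well. For two squares the equation reads $UV=g$, and for $g=X^2+2$ its solutions in $P_1^2$ form two components, $U\in k^*(X-\sqrt{-2})$ and $U\in k^*(X+\sqrt{-2})$. Accordingly, writing $X^2+2$ as a sum of two squares over a real field requires $\sqrt2$ (Lemma~\ref{lem:X2c}), which no witnessed field contains. Geometric integrality is used twice below: it puts the points over the two witnesses on one and the same integral variety, and it keeps $\sqrt2$ out of $\kappa$.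
\end{remark}

\section{Passage to Laurent series}\label{sec:laurent}

We use two results from the literature and two textbook facts. For a discrete valuation $v$ on $E$ let $E_v$ be the completion and $k_v$ the residue field.

\begin{theorem}[{\cite[Theorem~3.1]{CTPS}}]\label{thm:ctps}
Let $M$ be the fraction field of a complete discrete valuation ring of residue characteristic $\ne2$, and let $E/M$ be a function field in one variable. A quadratic form of dimension $\ge3$ over $E$ is isotropic if it is isotropic over $E_v$ for every discrete valuation $v$ of $E$.
\end{theorem}

\begin{theorem}[ruled residue theorem, \cite{Ohm}]\label{thm:ohm}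
Let a valuation on $M(X)$ with residue field $k$ extend a valuation on $M$ with residue field $k_0$. If $k$ is transcendental over $k_0$, then $k=\ell(Y)$ with $\ell/k_0$ finite and $Y$ transcendental over $\ell$.
\end{theorem}

\begin{enumerate}
\item[(H)] (Hensel.) If $u_1,\dots,u_n\in E_v$ are units, $\operatorname{char}k_v\neq2$, and $\langle\bar u_1,\dots,\bar u_n\rangle$ is isotropic over $k_v$, then $\langle u_1,\dots,u_n\rangle$ is isotropic over $E_v$: lift all coordinates of a zero except a nonzero one, which is then a simple root of a quadratic polynomial.
\item[(C)] (Cohen.) A finite extension of $F(\!(t)\!)$ is complete discretely valued with residue field $F'$ finite over $F$; as $\operatorname{char}F=0$, it is isomorphic to $F'(\!(t')\!)$.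
\end{enumerate}

\begin{proposition}\label{prop:laurent}
Let $N\ge3$ and $\operatorname{char}F=0$. Then $\mathcal P_N(F)$ implies $\mathcal P_N(F(\!(t)\!))$.
\end{proposition}

\begin{proof}
The property $\mathcal P_N$ passes from $F$ to every finite extension $F'$. By (C) it therefore suffices to prove $p(E)\le N$ for $E=M(X)$, $M=F(\!(t)\!)$, and every $F$ with $\mathcal P_N(F)$. Theorem~\ref{thm:ctps} and (H) reduce this to a property of the residue fields of $E$. Call a field $k$ of characteristic $0$ \emph{good} if either $k$ is nonreal and $N\langle1\rangle$ is isotropic over $k$, or $k$ is real and $p(k)\le N$.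

\emph{Step 1: three kinds of good fields.} Let $F'/F$ be algebraic. If $F'$ is nonreal, so is a finite subextension $F''/F$. Then $X$ is a sum of squares, hence of $N$ squares, in $F''(X)$ and has odd $X$-adic value, so $N\langle1\rangle$ is isotropic over $F''$ by Lemma~\ref{lem:residue}. If $F'$ is real and $c\in\sum F'^2$, then $c\in\sum F''^2$ for a finite subextension $F''/F$. By Theorem~\ref{thm:cassels}, $c$ is a sum of $N$ squares in $F''[X]$; put $X=0$. So $F'$ is good.

Now let $F'/F$ be finite. If $F'$ is nonreal, then $F'(Y)$ and $F'(\!(t')\!)$ are nonreal and $N\langle1\rangle$ is isotropic over them. If $F'$ is real, both fields are real, $p(F'(Y))\le N$ by $\mathcal P_N(F)$, and $p(F'(\!(t')\!))\le p(F')\le N$ by (L3). So $F'(Y)$ and $F'(\!(t')\!)$ are good.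

\emph{Step 2: every $k_v$ is good.} Let $v$ be a discrete valuation of $E$. No relation between $v$ and the $t$-adic valuation is assumed, so we first determine $v|_M$. By (L2) the value of an element of $1+tF[[t]]$ is divisible by every integer, so it is $0$. For $c\in F^*$ we have $v(ct)\ge0$, since otherwise $v(1+ct)=v(ct)<0$. Thus the subgroup $v(F^*)$ of $\mathbb Z$ is bounded below by $-v(t)$, so it is zero, and $v(t)\ge0$. Every element of $M^*$ has the form $ct^eu$ with $c\in F^*$, $u\in1+tF[[t]]$, and its value is $e\,v(t)$.

If $v(t)=0$, then $v$ is trivial on $M$, so it is a $\pi$-adic valuation or the valuation at infinity of $M(X)$. Then $k_v$ is finite over $M$, and $k_v\cong F'(\!(t')\!)$ with $F'/F$ finite by (C). If $v(t)>0$, then $v|_M$ is equivalent to the $t$-adic valuation, with residue field $F$. Then $k_v$ is algebraic over $F$, or $k_v=F'(Y)$ with $F'/F$ finite by Theorem~\ref{thm:ohm}. In all cases $k_v$ has characteristic $0$ and is good by Step~1.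

\emph{Step 3: conclusion.} Let $g\in\sum E^2$ and $q=N\langle1\rangle\perp\langle-g\rangle$. If $k_v$ is nonreal, then $N\langle1\rangle$ is isotropic over $k_v$, hence over $E_v$ by (H). If $k_v$ is real, then by Lemma~\ref{lem:residue} there is a unit $u=\pi^{-2r}g$ whose residue lies in $\sum k_v^2$ and so is a sum of $N$ squares. By (H), $q\cong N\langle1\rangle\perp\langle-u\rangle$ is isotropic over $E_v$. By Theorem~\ref{thm:ctps}, $q$ is isotropic over $E$, so $N\langle1\rangle$ represents $g$.
\end{proof}

The residue fields $F'(Y)$ are the reason for requiring the bound over all finite extensions of $F$. Corollary~\ref{cor:laurent} shows that the bound $p(F(X))\le3$ alone does not pass to $F(\!(t)\!)$.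

\section{A real field with $\mathcal P_3$ in which $2$ is not a square}\label{sec:kappa}

The field $\mathbb Q$ does not have $\mathcal P_3$: the number $7=2^2+1+1+1$ is not a sum of three rational squares (clear denominators and reduce modulo $8$), so $X^2+7$ needs five squares by Lemma~\ref{lem:X2c}. We enlarge $\mathbb Q$ by function fields. Equations over a finite extension $F'$ of the current field must be solved without adjoining $F'$, and the tool for this is Weil restriction.

Let $F'/F$ be finite with basis $e_1,\dots,e_n$ and let $Y$ be an affine $F'$-scheme of finite type. Write each coordinate of $Y$ as $\sum_l x_le_l$ with new unknowns $x_l$, and expand the equations of $Y$ in the basis. The resulting equations define an affine $F$-scheme $W$, the \emph{Weil restriction} of $Y$, with $W(\Lambda)=Y(F'\otimes_F\Lambda)$ for all $F$-algebras $\Lambda$. Since $F'\otimes_F\overline F\cong\prod_\sigma\overline F$, the product over the $F$-embeddings $\sigma:F'\to\overline F$, we have $W_{\overline F}\cong\prod_\sigma Y^\sigma$, where $Y^\sigma$ is obtained by applying $\sigma$ to the coefficients. A product of smooth integral varieties over an algebraically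 closed field is smooth and integral. So $W$ is smooth and geometrically integral if $Y$ is.

Here and in the next section we build a chain of countable fields $F_0\subset F_1\subset\cdots$ in which each $F_i$ gives rise to a nonempty countable set of \emph{tasks}, and each step performs one task. The bookkeeping is as follows. The map $(i,n)\mapsto j(i,n)=\frac12(i+n)(i+n+1)+i$ is a bijection from pairs of nonnegative integers to nonnegative integers, with $j(i,n)\ge i$. As soon as $F_i$ is constructed, list its tasks as $\tau_{i,0},\tau_{i,1},\dots$, with repetitions if necessary. The step from $F_j$ to $F_{j+1}$ with $j=j(i,n)$ performs $\tau_{i,n}$. Then every task over every $F_i$ is performed at some step $j\ge i$.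

\begin{proposition}\label{prop:kappa}
There is a real field $\kappa$ with $2\notin\kappa^2$ and $\mathcal P_3(\kappa)$.
\end{proposition}

\begin{proof}
We construct countable real fields $\mathbb Q=\kappa_0\subset\kappa_1\subset\cdots$ with $\kappa_j$ algebraically closed in $\kappa_{j+1}$. A task over $\kappa_i$ is a pair $(F',Y)$, where $F'/\kappa_i$ is a finite extension and
\begin{itemize}
\item either $F'$ is real and $Y=V_g$ for a squarefree nonconstant $g\in F'[X]\cap\sum F'(X)^2$, which has even degree,
\item or $F'$ is nonreal and $Y=\Gamma$ is the affine conic $x^2+y^2+1=0$.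
\end{itemize}
In both cases $Y$ is smooth and geometrically integral, by Proposition~\ref{prop:Vg} for $V_g$, and because $\Gamma$ becomes $uv=-1$ over $\overline{F'}$. Up to isomorphism there are countably many tasks over $\kappa_i$.

\emph{The step.} To perform the task $(F',Y)$ over $\kappa_i$ at step $j\ge i$, let $W$ be the Weil restriction of $Y$ to $\kappa_i$ and let $\kappa_{j+1}$ be the function field of $W_{\kappa_j}$. It is countable, and $\kappa_j$ is algebraically closed in it. To see that it is real, let $R\supset\kappa_j$ be real closed. Write $F'=\kappa_i[T]/(\mu)$. The separable polynomial $\mu$ factors over $R$ into linear and quadratic factors, so $F'\otimes_{\kappa_i}R$ is a product of copies of $R$ and of the algebraically closed field $R(\sqrt{-1})$, and $W(R)$ is the product of the sets of points of $Y$ in these factors. A factor $R(\sqrt{-1})$ contributes a nonempty set, because $Y$ is geometrically integral. A factor $R$ comes from an embedding $\sigma:F'\to R$. Then $F'$ is real, $Y=V_g$ and $g^\sigma\in\sum R(X)^2$, so $Y^\sigma(R)=V_{g^\sigma}(R)\ne\emptyset$ by Lemma~\ref{lem:points}. Thus $W(R)\ne\emptyset$, and by Lemma~\ref{lem:embed}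 and (L3) the field $\kappa_{j+1}$ embeds into a real field. The generic point of $W_{\kappa_j}$ gives a point of $Y$ over $F'\otimes_{\kappa_i}\kappa_{j+1}$.

\emph{The union.} Let $\kappa=\bigcup_j\kappa_j$. It is real. An element of $\kappa_{j+1}$ that is algebraic over $\mathbb Q$ lies in $\kappa_j$, and by induction in $\mathbb Q$; so $2\notin\kappa^2$. Let $\kappa'=\kappa(\theta)$ be a finite extension and $\mu$ the minimal polynomial of $\theta$ over $\kappa$. For all large $i$ we have $\mu\in\kappa_i[T]$. Then $F'_i=\kappa_i(\theta)=\kappa_i[T]/(\mu)$, and $F'_i\otimes_{\kappa_i}\kappa_{j+1}=\kappa_{j+1}[T]/(\mu)=F'_{j+1}\subset\kappa'$ for $j\ge i$. So for every task $(F'_i,Y)$ we have $Y(\kappa')\neq\emptyset$. Note that $\kappa'=\bigcup_iF'_i$.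

If $\kappa'$ is nonreal, then $F'_i$ is nonreal for large $i$, and the task $(F'_i,\Gamma)$ makes $3\langle1\rangle$ isotropic over $\kappa'$. It is then universal over $\kappa'(X)$, so $p(\kappa'(X))\le3$. If $\kappa'$ is real, let $g\in\kappa'[X]\cap\sum\kappa'(X)^2$ be squarefree and nonconstant. For large $i$ we have $g\in F'_i[X]\cap\sum F'_i(X)^2$ with $F'_i$ real, and the task $(F'_i,V_g)$ makes $g$ a sum of three squares in $\kappa'[X]$. By Lemma~\ref{lem:test}, $p(\kappa'(X))\le3$.
\end{proof}

\section{The counterexample}\label{sec:proof}

Fix $\kappa$ as in Proposition~\ref{prop:kappa} and use it in Definition~\ref{def:witness}. By Proposition~\ref{prop:laurent} and induction on $r$, each $M_r$ has $\mathcal P_3$; in particular $p(M_r(X))\le3$. The next lemma extends Example~\ref{ex:conic} to all degrees.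

\begin{lemma}\label{lem:step}
Let $F$ be witnessed and let $g\in F[X]\cap\sum F(X)^2$ be squarefree and nonconstant. Then $F(V_g)$ is witnessed, and $g$ is a sum of three squares in $F(V_g)[X]$.
\end{lemma}

\begin{proof}
Since $F$ is real, $\deg g$ is even, and $V_g$ is smooth and geometrically integral by Proposition~\ref{prop:Vg}; let $n=\dim V_g$. Let $M_r$ and $R$ be witnesses of $F$. Both are real, $p(M_r(X))\le3$, and $R$ is real closed, so $V_g$ has points over both by Lemma~\ref{lem:points}. By Lemma~\ref{lem:embed}, $F(V_g)$ embeds over $F$ into $M_{r+n}$ and into $R(\!(s_1)\!)\cdots(\!(s_n)\!)$. The latter field is real by (L3), so it lies in a real closed field, in which $d$ is a nonzero square. The generic point of $V_g$ gives the representation of $g$.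
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We construct countable witnessed fields $K_0\subset K_1\subset\cdots$, starting from $K_0=\mathbb Q(d)$. A task over $K_i$ is a squarefree nonconstant $g\in K_i[X]\cap\sum K_i(X)^2$, and it is performed at a step $j\ge i$ by putting $K_{j+1}=K_j(V_g)$. This field is countable, and it is witnessed by Lemma~\ref{lem:step}. The bookkeeping of Section~\ref{sec:kappa} reaches each $K_j$ after finitely many steps, so that its witness $M_r$ is a finite iteration of Laurent series fields, as Proposition~\ref{prop:laurent} requires. In contrast to the construction of $\kappa$, only polynomials over the fields $K_i$ themselves are treated, not those over finite extensions.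

Let $K=\bigcup_jK_j$ and $L=K(\sqrt d)=\bigcup_jK_j(\sqrt d)$. Each conclusion of Lemma~\ref{lem:witness} denies an equation among finitely many elements, so it passes to the union: $K$ and $L$ are real, $2\notin K^2$, $[L:K]=2$, and $a=1+2d$ is not a sum of two squares in $L$. It is the sum of three squares $1^2+(\sqrt d)^2+(\sqrt d)^2$.

A squarefree nonconstant $g\in K[X]\cap\sum K(X)^2$ is a task over some $K_i$, so it is a sum of three squares in $K[X]$. By Lemma~\ref{lem:test}, $p(K(X))\le3$. The polynomial $X^2+2=X^2+1+1$ is not a sum of two squares in $K(X)$ by Lemma~\ref{lem:X2c}, since $2\notin K^2$. So $p(K(X))=3$.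

The polynomial $X^2+a$ is a sum of four squares in $L(X)$. It is not a sum of three squares by Lemma~\ref{lem:X2c}, since $L$ is real and $a$ is not a sum of two squares in $L$. Hence
\[
p(L(X))\ge4>3=p(K(X)).
\]
Finally $p(L(X))\le4$ by Theorem~\ref{thm:positive}(1) with $n=2$.
\end{proof}

The field $K(X)$ has $L$ as a residue field, but the obstruction $X^2+a$ lives in a rational function field over $L$. After adjoining a Laurent series variable, such a field does occur as a residue field, and the obstruction descends.

\begin{proof}[Proof of Corollary~\ref{cor:laurent}]
Theorem~\ref{thm:positive}(1) with $n=2$ gives $\mathcal P_4(K)$, so $p(K(\!(t)\!)(X))\le4$ by Proposition~\ref{prop:laurent}. For the lower bound consider the sum of four squares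
\[
f=\left(\frac{X^2-d}{t}\right)^2+1+X^2+X^2\in K(\!(t)\!)(X).
\]
Let $Y$ be an indeterminate over $L$. By (L2), $1+tY/d$ is a square in $L(Y)(\!(t)\!)$, so there is $\xi\in L(Y)(\!(t)\!)$ with $\xi^2=d+tY$. The element $Y$ is transcendental over the subfield $K(\!(t)\!)$, as one sees by comparing coefficients of powers of $t$ in a relation $\sum c_i(t)Y^i=0$. Since $Y=(\xi^2-d)/t$, the element $\xi$ is transcendental over $K(\!(t)\!)$ too, and $X\mapsto\xi$ defines an embedding $K(\!(t)\!)(X)\to L(Y)(\!(t)\!)$. It maps $f$ to
\[
Y^2+1+2(d+tY)=(Y^2+a)+2tY,\qquad a=1+2d.
\]
If $f$ were a sum of three squares, then by Lemma~\ref{lem:residue} the lowest coefficient $Y^2+a$ would be a sum of three squares in the real field $L(Y)$, contrary to Lemma~\ref{lem:X2c}. So $p(K(\!(t)\!)(X))=4$.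
\end{proof}

\begin{remark}
The lower bound also follows from the result on henselian fields quoted in Section~\ref{sec:intro}. By (L1) and (L3), $L(\!(t)\!)$ is real and $a$ is not a sum of two squares in it, so $p(L(\!(t)\!)(X))\ge4$ by Lemma~\ref{lem:X2c}; and $L(\!(t)\!)$ is a finite extension of the henselian field $K(\!(t)\!)$, whose residue characteristic is $0$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BDGMZ}
Karim Johannes Becher, Nicolas Daans, David Grimm, Gonzalo Manzano-Flores, Marco Zaninelli,
\emph{Sums of squares in function fields over a henselian valued field},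
arXiv:2302.11425 (2023).

\bibitem{CTPS}
Colliot-Th\'el\`ene, Parimala, Suresh,
\emph{Patching and local-global principles for homogeneous spaces over function fields of $p$-adic curves},
Comment. Math. Helv. 87 (2012).

\bibitem{Ohm}
J. Ohm, Proc. AMS 89 (1983).

\end{thebibliography}
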